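\title{The complexity of fair non-eliminating tournaments with ranks $1,\dots,n$}

\begin{abstract}
We study the problem of deciding whether the vertices of an $n$-vertex graph can be labeled bijectively by $1,\dots,n$ so that the sum of the labels on the open neighborhood of a vertex is the same for all vertices. This is the Fair Non-Eliminating Tournament problem with label set $\{1,\dots,n\}$. We prove that it is NP-complete, and that it remains so on connected bipartite $d$-regular graphs for every fixed even $d\ge 6$, where it also has no $2^{o(n)}$-time algorithm under the Exponential Time Hypothesis. On regular graphs of degree $0$, $2$, or odd degree, a simple criterion decides the problem; degree $4$ is not settled here. In the reduction, homogeneous linear equations force pairs of vertices onto pairs of consecutive large labels, and the order within each pair encodes a Boolean variable.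
\end{abstract}

\section{Introduction}

All graphs are simple, undirected, and have $n\ge1$ vertices. We write $N(v)$ for the open neighborhood of a vertex $v$, $[n]=\{1,\dots,n\}$, $\mathbb{N}=\{1,2,3,\dots\}$, and $g(X)=\sum_{x\in X}g(x)$ for a function $g$ and a finite subset $X$ of its domain.

Let $S$ be a multiset of $n$ integers. A graph $G$ on $n$ vertices is \emph{$S$-fair} if there are a bijection $f\colon V(G)\to S$, respecting multiplicities, and a constant $k\in\mathbb{N}$ such that
\[
f(N(v))=k\qquad\text{for every } v\in V(G).
\]
The number $k$ is the \emph{$S$-fairness constant}. The problem Fair-NET (Fair Non-Eliminating Tournament) asks, given $G$ and $S$, whether $G$ is $S$-fair. If the edges of $G$ are read as matches and the elements of $S$ as the ranks of $n$ contestants, the question is whether the contestants can be placed on the vertices so that all of them face opponents of the same total rank. The most basic choice of ranks is $S=[n]$. The input is then the graph alone, and we call $G$ \emph{fair} if it is $[n]$-fair. We determine the classical complexity of deciding whether a graph is fair, a question that comes from the work of Gupta and Zehavi \cite{GZ}.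

When $S$ is part of the input, the difficulty can sit in the numbers. The complete bipartite graph $K_{h,h}$ is $S$-fair exactly when $S$ splits into two halves of equal size and equal positive sum, and this is a question about $S$ alone. For $S=[n]$ that question is trivial: $K_{h,h}$ is fair if and only if $h$ is even. Indeed, the total $h(2h+1)$ must be even, and for even $h$ one puts $h/2$ of the pairs $\{j,2h+1-j\}$ on each side. Other small cases are just as quick. A graph with an isolated vertex is never fair, since that vertex has neighborhood sum $0\notin\mathbb{N}$. The path on three vertices is fair, with label $3$ in the middle and $k=3$. Regular graphs of odd degree are excluded by parity, and the fair $2$-regular graphs are the disjoint unions of $4$-cycles (Section~\ref{sec:easy}). These cases might suggest that the rigid label set $[n]$ reduces fairness to divisibility conditions and local structure. It does not.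

\begin{theorem}\label{thm:main}
Fair-NET with $S=[n]$ is NP-complete.
\end{theorem}

\begin{theorem}\label{thm:strong}
For every fixed integer $r\ge3$, Fair-NET with $S=[n]$ is NP-complete on connected bipartite $2r$-regular graphs. On these graphs the fairness constant, if it exists, equals $r(n+1)$. Assuming the Exponential Time Hypothesis, there is no $2^{o(n)}$-time algorithm, even on this class.
\end{theorem}

\begin{theorem}\label{thm:regular}
Fix a degree $d$ and consider Fair-NET with $S=[n]$ on $d$-regular graphs.
\begin{enumerate}
\item[(i)] If $d$ is odd or $d=0$, the answer is always ``no''.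
\item[(ii)] If $d=2$, the answer is ``yes'' if and only if every component is a $4$-cycle.
\item[(iii)] If $d\ge6$ is even, the problem is NP-complete.
\end{enumerate}
\end{theorem}

The case $d=4$ is not settled here; Remark~\ref{rem:r2} shows where the construction breaks down for it.

A reduction to this problem cannot choose any numbers. It must use each label exactly once, and it cannot even prescribe the label of a single vertex directly. Section~\ref{sec:mechanism} shows how the largest labels can nevertheless be pinned down and made to carry Boolean values. The reduction then has two independent steps: a formula is turned into a sparse linear system with coefficients $\pm1$ (Section~\ref{sec:system}), and such a system is turned into a regular graph (Section~\ref{sec:graph}). Section~\ref{sec:proofs} puts the steps together.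

\section{The constant, small degrees, and centered labels}\label{sec:easy}

On a regular graph, double counting determines the constant.

\begin{lemma}\label{lem:constant}
If a $d$-regular graph on $n$ vertices is fair with constant $k$, then $k=d(n+1)/2$.
\end{lemma}

\begin{proof}
Sum $f(N(v))=k$ over all $v$. Each label is counted $d$ times, so $nk=d\cdot n(n+1)/2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:regular}, parts (i) and (ii)]
If $d=0$, every vertex is isolated. If $d$ is odd, then $n$ is even because $dn$ is twice the number of edges; so $d(n+1)$ is odd and $d(n+1)/2$ is not an integer.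

Let $d=2$, let $f$ be a fair labeling, and let $v_0v_1\cdots v_{\ell-1}$ be a component, with indices modulo $\ell$. The neighborhoods of $v_i$ and $v_{i+2}$ give
\[
f(v_{i-1})+f(v_{i+1})=k=f(v_{i+1})+f(v_{i+3}).
\]
Hence $f(v_{i-1})=f(v_{i+3})$, and $v_{i-1}=v_{i+3}$ because $f$ is injective. So $\ell$ divides $4$, and $\ell\ge3$ gives $\ell=4$. Conversely, in a disjoint union of $4$-cycles every neighborhood is a pair of opposite vertices of a cycle, and these $n/2$ pairs partition the vertex set. Placing one pair of labels $\{j,n+1-j\}$ on each of them makes every neighborhood sum equal to $n+1$.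
\end{proof}

For even degree it is convenient to subtract the mean label and clear the denominator. For even $n$ let
\[
O_n=\{\pm1,\pm3,\dots,\pm(n-1)\},
\]
the set of the $n$ odd integers of absolute value less than $n$. A \emph{balanced labeling} of a graph $G$ on $n$ vertices is a bijection $g\colon V(G)\to O_n$ with $g(N(v))=0$ for all $v$.

\begin{lemma}\label{lem:center}
Let $r\ge1$ and let $G$ be $2r$-regular on an even number $n$ of vertices. Then $G$ is fair if and only if it has a balanced labeling.
\end{lemma}

\begin{proof}
The map $j\mapsto 2j-(n+1)$ is a bijection from $[n]$ to $O_n$. If $f\colon V(G)\to[n]$ and $g=2f-(n+1)$, then $g(N(v))=2f(N(v))-2r(n+1)$. So $g$ is balanced exactly when $f(N(v))=r(n+1)$ for all $v$, and by Lemma~\ref{lem:constant} this is the only possible constant.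
\end{proof}

Thus we ask for a vector in the kernel of the adjacency matrix whose entries list $O_n$ exactly once. Pairs of labels $\{j,n+1-j\}$ have become pairs $\{t,-t\}$; they contribute nothing to a sum and will serve as filling material.

\section{Extreme labels as Boolean variables}\label{sec:mechanism}

After centering, every constraint is a homogeneous linear equation, so no constant can be written into an equation. A constant has to come from the interplay between the equations and the set $O_n$, and the elements of $O_n$ that are easiest to single out are the largest ones. The following system shows this for a single constraint on three Boolean variables.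

\begin{example}\label{ex:sixteen}
Let $n=16$. We look for distinct values $a_1,a_2,p_1,q_1,p_2,q_2,p_3,q_3$ in $O_{16}=\{\pm1,\dots,\pm15\}$ such that, with $e=a_1+a_2$ and $b_i=p_i-q_i$,
\[
p_1+q_1=14e,\qquad p_2+q_2=10e,\qquad p_3+q_3=6e,\qquad b_1+b_2+b_3=-e .
\]
The number $e$ is even. It is not $0$: otherwise $q_i=-p_i$ and $b_i=2p_i$, and the last equation says that the three odd numbers $p_1,p_2,p_3$ have sum $0$. Also $14|e|=|p_1+q_1|\le15+13=28$. So $e=\pm2$, and after negating all values we may take $e=2$. Now $p_1+q_1=28$ forces $\{p_1,q_1\}=\{15,13\}$. With these values taken, the largest sum of two labels is $11+9=20=10e$, so $\{p_2,q_2\}=\{11,9\}$. The largest remaining sum is $7+5=12=6e$, so $\{p_3,q_3\}=\{7,5\}$. Only the order within each pair is free, so each $b_i$ is $2$ or $-2$, and $b_1+b_2+b_3=-2$ says that exactly one $b_i$ equals $2$. Finally, the larger of $a_1,a_2$ is at least $3$ and the values $5,\dots,15$ are taken, so $\{a_1,a_2\}=\{3,-1\}$. One solution is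
\[
(a_1,a_2;\,p_1,q_1;\,p_2,q_2;\,p_3,q_3)=(3,-1;\,15,13;\,9,11;\,5,7).
\]
Its absolute values are distinct, so these eight values and their negatives make up $O_{16}$.
\end{example}

The constraint in the example is that of the following problem. An instance $\Phi$ of \textsc{One-in-Three} consists of Boolean variables $1,\dots,s$ and clauses $c=1,\dots,m$, each a triple $\langle i,j,k\rangle$ of variables; a variable may be repeated within a clause, and there are no negations. An assignment satisfies $\langle i,j,k\rangle$ if exactly one of the three positions holds a true variable. The problem is NP-hard (Lemma~\ref{lem:p13}). The argument of the example works for any instance.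

\begin{lemma}\label{lem:key}
Let $n\ge4$ be even and let $\Phi$ be an instance of \textsc{One-in-Three} with $s,m\ge1$. Consider the following equations in integer unknowns $e,p_1,q_1,\dots,p_s,q_s$, where $b_i=p_i-q_i$:
\begin{align}
p_i+q_i&=(n+2-4i)\,e &&(1\le i\le s),\label{eq:sum}\\
b_i+b_j+b_k&=-e &&\text{for each clause }\langle i,j,k\rangle.\label{eq:clause}
\end{align}
\begin{enumerate}
\item[(a)] If there is a solution in which $p_1,q_1,\dots,p_s,q_s$ are pairwise distinct elements of $O_n$, then $\Phi$ is satisfiable.
\item[(b)] If $\Phi$ is satisfiable and $4s\le n$, then there is a solution with $e=2$ and $\{p_i,q_i\}=\{n-4i+3,\,n-4i+1\}\subseteq O_n$ for all $i$.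
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix a clause $\langle i,j,k\rangle$; one exists since $m\ge1$. Each $b_l$ is a difference of odd numbers, so $e$ is even by \eqref{eq:clause}. If $e=0$, then \eqref{eq:sum} gives $b_l=2p_l$ for all $l$, and \eqref{eq:clause} gives $p_i+p_j+p_k=0$, which is impossible for odd numbers. Since $p_1\ne q_1$, we have $(n-2)|e|=|p_1+q_1|\le(n-1)+(n-3)=2(n-2)$. Hence $e=\pm2$. The equations are homogeneous and $O_n=-O_n$, so we may assume $e=2$; then $p_i+q_i=2n-8i+4$.

We show by induction on $i$ that $\{p_i,q_i\}=\{n-4i+3,\,n-4i+1\}$. By the induction hypothesis, the values $n-1,n-3,\dots,n-4i+5$ are taken by the $p_l,q_l$ with $l<i$. So $p_i,q_i$ are distinct odd numbers that are at most $n-4i+3$. Their sum is at most $(n-4i+3)+(n-4i+1)=2n-8i+4$, with equality only for the claimed set.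

Thus $b_i\in\{2,-2\}$. Three such numbers have sum $-2$ exactly when one of them is $2$ and two are $-2$. Declaring variable $i$ true when $b_i=2$ satisfies every clause.

(b) Order the pair $\{n-4i+3,\,n-4i+1\}$ so that $b_i=2$ if $i$ is true and $b_i=-2$ otherwise. The values are odd and lie between $n-4s+1\ge1$ and $n-1$. Equation \eqref{eq:sum} holds with $e=2$, and each clause gives $2-2-2=-e$.
\end{proof}

Distinctness is what makes the $b_i$ two-valued: if $p_2$ could reuse the value $n-1$, then $q_2=n-11$ would satisfy \eqref{eq:sum} with $e=2$ and $b_2=10$.

It remains to impose \eqref{eq:sum} and \eqref{eq:clause} by the neighborhoods of a $2r$-regular graph on exactly $n$ vertices. There are four obstacles.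
\begin{enumerate}
\item A neighborhood gives an equation with $2r$ terms and coefficients $1$, and a vertex lies in only $2r$ neighborhoods. The coefficients of order $n$ in \eqref{eq:sum} must be built up by repeated addition, and the numbers $e$ and $b_i$ must be copied many times.
\item A label cannot be copied, since labels are distinct: the equations $x+y=0$ and $y+z=0$ force $x=z$.
\item Every vertex imposes an equation and every label must be used, so the auxiliary vertices must not create unwanted constraints.
\item The number $n$ occurs in \eqref{eq:sum} but is also the size of the graph that encodes \eqref{eq:sum}.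
\end{enumerate}
The first two obstacles are arithmetic and the third is combinatorial. We separate them by an intermediate object. An \emph{equation} on a finite set $V$ of variables is an expression $\sum_{w\in D^+}w-\sum_{w\in D^-}w=0$ with disjoint sets $D^+,D^-\subseteq V$; its \emph{terms} are the elements of $D^+\cup D^-$. In a finite system of equations, $\mathrm{occ}(w)$ is the number of equations in which $w$ is a term.

\begin{definition}\label{def:admissible}
A system of equations on $V$ is \emph{admissible} if
\begin{enumerate}
\item[(A1)] every equation has $4$ or $6$ terms;
\item[(A2)] $1\le\mathrm{occ}(w)\le3$ for every $w\in V$;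
\item[(A3)] $\mathrm{occ}(w)\le2$ whenever $w$ has coefficient $-1$ in some equation;
\item[(A4)] $\mathrm{occ}(a)=1$ for some $a\in V$;
\item[(A5)] the graph on $V$ that joins two variables when they share an equation is connected.
\end{enumerate}
A solution $\varphi\colon V\to O_n$ is \emph{injective} if its values are pairwise distinct, and \emph{strongly injective} if their absolute values are pairwise distinct.
\end{definition}

The two steps of the reduction are the following.

\begin{proposition}\label{prop:system}
Let $\Phi$ be an instance of \textsc{One-in-Three} with $s,m\ge1$, let $\tau\ge4$ be even, and let $n=2^{\tau+1}$. One can construct, in time polynomial in $s+m+\tau$, an admissible system $\Sigma$ on $N=6\tau+8+14s+20m$ variables such that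
\begin{enumerate}
\item[(a)] if $\Sigma$ has an injective solution in $O_n$, then $\Phi$ is satisfiable;
\item[(b)] if $\Phi$ is satisfiable and $n\ge8N$, then $\Sigma$ has a strongly injective solution in $O_n$.
\end{enumerate}
\end{proposition}

\begin{proposition}\label{prop:graph}
Let $r\ge3$, let $\Sigma$ be an admissible system on $N$ variables, and let $n$ be a multiple of $4$ with $n\ge8r^2N+4r$. One can construct, in time polynomial in $n$, a connected bipartite $2r$-regular graph $G$ on exactly $n$ vertices such that
\begin{enumerate}
\item[(a)] if $G$ is fair, then $\Sigma$ has an injective solution in $O_n$;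
\item[(b)] if $\Sigma$ has a strongly injective solution in $O_n$, then $G$ is fair.
\end{enumerate}
\end{proposition}

The fourth obstacle disappears because $N$ depends on $n$ only through $\tau<\log_2n$, while Proposition~\ref{prop:graph} allows any sufficiently large multiple of $4$ as the number of vertices.

\section{From a formula to a linear system}\label{sec:system}

We prove Proposition~\ref{prop:system}.

\subsection*{Cables and chains}
A single label cannot be copied, but a sum of two labels can: $2=3+(-1)=7+(-5)=11+(-9)$. So numbers are carried by pairs of variables. A \emph{cable} is a set of two variables that always occur together, with coefficient $+1$; in an equation the name of a cable stands for the sum of its two variables. This also fits the parities, since $e$, the $b_i$, and their integer combinations are even. A \emph{chain} is a sequence of cables $X_0,\dots,X_L$ $(L\ge0)$ with the \emph{chain equations} $X_l+X_{l+1}=0$ for $0\le l<L$. They give $X_l=(-1)^lX_0$: even positions carry the value of the \emph{head} $X_0$, and odd positions carry its negative. A cable occurs in at most two chain equations, and in at most one if it is the first or last of its chain. Under the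 bound (A2), every cable of a chain is therefore available for one further equation, and an end cable for two.

An equation with six terms holds three cables and so performs one addition. Adding two copies of a value doubles it, and $\tau$ doublings turn $e$ into $(-2)^\tau e$. This is why $\tau$ is even and $n=2^{\tau+1}$: one more addition and one more doubling give $2(2^\tau-1)e=(n-2)e$, the right side of \eqref{eq:sum} for $i=1$.

One more point shapes the system. In a strongly injective solution no cable has sum $0$, because its two values would have the same absolute value. Equation \eqref{eq:clause} needs two additions, and the intermediate result $b_i+b_j$ may vanish. We therefore transport $b_i+2e$, which will be $2$ or $6$, instead of $b_i$, and compare the sum of three such numbers with $5e$, since \eqref{eq:clause} is equivalent to $(b_i+2e)+(b_j+2e)+(b_k+2e)=5e$.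

\subsection*{The system}
Let $t_i$ be the number of positions of clauses occupied by variable $i$, so $\sum_it_i=3m$. The variables of $\Sigma$ are single variables $p_i,q_i$ $(1\le i\le s)$ and the variables of the cables in the chains listed in the first column of Table~\ref{tab:chains}; the last index of a cable is its position in its chain. Reading the clauses in order, we assign to the position that holds the $l$-th occurrence of variable $i$ the cable $T_{i,2l-1}$. Let $T^{c,1},T^{c,2},T^{c,3}$ be the cables assigned to the three positions of clause $c$. Different positions receive different cables, also when a variable is repeated in a clause. The equations of $\Sigma$ are all chain equations and the following \emph{junction equations}: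
\begin{align*}
&\text{(J1)}\quad C_{0,0}+A_1=0,\\
&\text{(J2)}\quad C_{j+1,0}+C_{j,0}+C_{j,2}=0 &&(0\le j<\tau),\\
&\text{(J3)}\quad B_0+C_{1,2}=0,\\
&\text{(J4)}\quad H_0+C_{2,2}+A_2=0,\\
&\text{(J5)}\quad S_{1,0}+C_{\tau,0}+A_3=0,\\
&\text{(J6)}\quad S_{i+1,0}+S_{i,1}+B_{2i-1}=0 &&(1\le i<s),\\
&\text{(J7)}\quad T_{i,0}+B_{2i-2}+p_i-q_i=0 &&(1\le i\le s),\\
&\text{(J8)}\quad M_{c,0}+T^{c,1}+T^{c,2}=0 &&(1\le c\le m),\\
&\text{(J9)}\quad p_i+q_i+S_{i,0}+S_{i,2}=0 &&(1\le i\le s),\\
&\text{(J10)}\quad M_{c,1}+T^{c,3}+H_{2c-2}=0 &&(1\le c\le m).
\end{align*}
Each of (J1)--(J8) \emph{defines} the head of a chain, written first, in terms of $p_i,q_i$ and cables of chains that come earlier in the order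
\begin{equation}\label{eq:order}
A;\quad C_0,\dots,C_\tau;\quad B;\quad H;\quad S_1,\dots,S_s;\quad T_1,\dots,T_s;\quad M_1,\dots,M_m,
\end{equation}
and every head except $A_0$ is defined exactly once. Only (J9) and (J10) are genuine constraints.

\begin{table}[ht]
\centering
\begin{tabular}{llll}
\hline
chain & cables in total & head defined by & value of head\\
\hline
$A_0,\dots,A_3$ & $4$ & (free) & $e$\\
$C_{j,0},C_{j,1},C_{j,2}$ $(0\le j<\tau)$; $C_{\tau,0}$ & $3\tau+1$ & (J1), (J2) & $(-2)^je$\\
$B_0,\dots,B_{2s-1}$ & $2s$ & (J3) & $2e$\\
$H_0,\dots,H_{2m-2}$ & $2m-1$ & (J4) & $-5e$\\
$S_{i,0},S_{i,1},S_{i,2}$ $(1\le i\le s)$ & $3s$ & (J5), (J6) & $-(\frac n2+1-2i)e$\\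
$T_{i,0},\dots,T_{i,2t_i}$ $(1\le i\le s)$ & $6m+s$ & (J7) & $-(b_i+2e)$\\
$M_{c,0},M_{c,1}$ $(1\le c\le m)$ & $2m$ & (J8) & $-(b_i+b_j+4e)$\\
\hline
\end{tabular}
\caption{The chains of the system $\Sigma$. Here $e$ is the value of $A_0$, $b_i=p_i-q_i$, and in the last line clause $c$ is $\langle i,j,k\rangle$. The cable in position $l$ of a chain has $(-1)^l$ times the value of the head.}\label{tab:chains}
\end{table}

Adding the second column, the number of cables is $K=3\tau+4+6s+10m$, and the number of variables is $N=2K+2s=6\tau+8+14s+20m$.

\begin{lemma}\label{lem:admissible}
The system $\Sigma$ is admissible.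
\end{lemma}

\begin{proof}
(A1) Chain equations, (J1) and (J3) have two distinct cables, so four terms. Equations (J7) and (J9) have two distinct cables and $p_i,q_i$, and the other junction equations have three distinct cables, so these have six terms.

(A2) Each of $p_i,q_i$ occurs in (J7) and (J9) only. Every cable occurs somewhere: in a chain equation, or, if its chain has a single cable, in the equation that defines it. For the upper bound it suffices that no cable lies in more than two junction equations and that only end cables lie in two. Going through the chains:
\begin{itemize}
\item $A_1,A_2,A_3$ lie in (J1), (J4), (J5), respectively, and $A_0$ lies in none.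
\item $C_{j,0}$ lies in its defining equation and in (J2) with index $j$, or in (J5) if $j=\tau$. The cable $C_{j,1}$ lies in none. The cable $C_{j,2}$ lies in (J2), and also in (J3) if $j=1$ and in (J4) if $j=2$; both cables exist because $\tau\ge3$.
\item $B_l$ lies in one equation (J7) if $l$ is even and in at most one equation (J6) if $l$ is odd; $H_l$ lies in one equation (J10) if $l$ is even and in none otherwise. The heads $B_0,H_0$ lie in their defining equations as well.
\item $S_{i,0}$ lies in its defining equation and in (J9); $S_{i,1}$ in at most one equation (J6); $S_{i,2}$ in (J9).
\item $T_{i,0}$ lies in (J7); $T_{i,l}$ lies in one equation (J8) or (J10) if $l$ is odd, and in none if $l\ge2$ is even.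
\item $M_{c,0}$ lies in (J8) and $M_{c,1}$ in (J10).
\end{itemize}
The cables in two junction equations are $C_{j,0}$, $C_{1,2}$, $C_{2,2}$, $B_0$, $H_0$, $S_{i,0}$, all of them ends.

(A3) The only coefficient $-1$ is that of $q_i$ in (J7), and $\mathrm{occ}(q_i)=2$.

(A4) The variables of $A_0$ occur only in $A_0+A_1=0$.

(A5) The two variables of a cable share an equation, consecutive cables of a chain share a chain equation, and every defining equation contains a cable of a chain earlier in \eqref{eq:order}. So all cable variables are connected to $A_0$, and $p_i,q_i$ share (J7) with $T_{i,0}$.
\end{proof}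

\begin{lemma}\label{lem:values}
Let integers $e,p_i,q_i$ be given. There is exactly one way to assign integer values to the cables with $A_0=e$ such that the chain equations and (J1)--(J8) hold, namely that of Table~\ref{tab:chains}. For these values, (J9) is equivalent to \eqref{eq:sum} and (J10) is equivalent to \eqref{eq:clause}.
\end{lemma}

\begin{proof}
Existence and uniqueness follow by solving along the order \eqref{eq:order}. We compute the heads, using the sign rule for chains:
\begin{align*}
C_{0,0}&=-A_1=e, & C_{j+1,0}&=-C_{j,0}-C_{j,2}=-2C_{j,0},\\
B_0&=-C_{1,2}=2e, & H_0&=-C_{2,2}-A_2=-4e-e=-5e,\\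
S_{1,0}&=-C_{\tau,0}-A_3=-2^\tau e+e, & S_{i+1,0}&=-S_{i,1}-B_{2i-1}=S_{i,0}+2e.
\end{align*}
In the formula for $S_{1,0}$ we used that $\tau$ is even. As $2^\tau=n/2$, this gives $S_{i,0}=-(\frac n2-1)e+2(i-1)e=-(\frac n2+1-2i)e$. Next, $T_{i,0}=-B_{2i-2}-b_i=-(b_i+2e)$, so the odd positions of the chain $T_i$ carry $b_i+2e$. For a clause $c=\langle i,j,k\rangle$ this gives $M_{c,0}=-(b_i+b_j+4e)$. Now (J9) reads $p_i+q_i=-2S_{i,0}=(n+2-4i)e$, and (J10) reads $(b_i+b_j+4e)+(b_k+2e)-5e=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:system}]
The system is admissible by Lemma~\ref{lem:admissible} and has $O(s+m+\tau)$ equations.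

(a) Let $e$ be the value of $A_0$ in an injective solution. By Lemma~\ref{lem:values}, equations \eqref{eq:sum} and \eqref{eq:clause} hold, and the values of the $p_i,q_i$ are pairwise distinct elements of $O_n$. Apply Lemma~\ref{lem:key}(a).

(b) Since $n\ge8N>4s$, Lemma~\ref{lem:key}(b) gives values with $e=2$ and $b_i=\pm2$, where the $p_i,q_i$ take each of the values $n-1,n-3,\dots,n-4s+1$ once. By Lemma~\ref{lem:values}, all equations of $\Sigma$ hold as soon as each cable has the sum prescribed by Table~\ref{tab:chains}. Up to sign, these sums are
\[
2,\qquad 2^{j+1},\qquad 4,\qquad 10,\qquad n+2-4i,\qquad b_i+4\in\{2,6\},\qquad b_i+b_j+8\in\{4,8,12\}.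
\]
All are even and nonzero, and all are at most $n$, since $2^{j+1}\le2^{\tau+1}=n$ and $0<n+2-4i<n$.

It remains to write each sum as a sum of two odd numbers with all absolute values distinct. We do this greedily, below the range of the $p_i,q_i$. Let $\omega=n-4s-1$, a positive odd number. Process the cables in any order. For a cable with prescribed sum $\sigma$ we choose an odd $x$ and give its variables the values $x$ and $\sigma-x$, both odd. We require $|x|,|\sigma-x|\le\omega$. For $\sigma>0$ this means $\sigma-\omega\le x\le\omega$, an interval with odd endpoints; the case $\sigma<0$ is its mirror image. So the number of candidates is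
\[
\omega-\tfrac{|\sigma|}{2}+1\ \ge\ \tfrac n2-4s\ \ge\ 4N-4s\ \ge\ 8K .
\]
Each absolute value $\alpha$ used by an earlier cable excludes at most four candidates, namely $x=\pm\alpha$ and $\sigma-x=\pm\alpha$, and there are at most $2(K-1)$ such values. The requirement $|x|\ne|\sigma-x|$ excludes only $x=\sigma/2$; this is where $\sigma\neq0$ is used. At most $8(K-1)+1<8K$ candidates are excluded, so a choice exists. All values chosen have absolute value at most $\omega<n-4s+1$, so the resulting solution is strongly injective.
\end{proof}

\section{From a linear system to a regular graph}\label{sec:graph}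

We prove Proposition~\ref{prop:graph}. Fix $r\ge3$.

\subsection*{Row graphs}
We want vertices whose neighborhoods impose the equations, while the neighborhoods of the vertices that carry the variables impose nothing. This is achieved by using every equation vertex twice and labeling the two copies by $t$ and $-t$.

A \emph{row system} is a finite set $W$ with an indexed family $\mathcal R$ of $2r$-element subsets of $W$, the \emph{rows} (repetitions are allowed), such that every element of $W$ lies in exactly $r$ rows. Its \emph{row graph} $G(W,\mathcal R)$ has vertex set $W\cup\{u_R,u'_R:R\in\mathcal R\}$, and $u_R$ and $u'_R$ are both adjacent to exactly the elements of $R$. For example, $r$ copies of the row $W$ with $|W|=2r$ give $K_{2r,2r}$. A row graph is simple, bipartite and $2r$-regular. Counting incidences gives $2r|\mathcal R|=r|W|$, so it has $n=|W|+2|\mathcal R|=2|W|$ vertices.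

\begin{lemma}\label{lem:row}
Let $G=G(W,\mathcal R)$ and $n=2|W|$.
\begin{enumerate}
\item[(a)] If $G$ is fair, there is an injective map $g\colon W\to O_n$ with $g(R)=0$ for all rows $R$.
\item[(b)] If there is such a map whose image is closed under negation, then $G$ is fair.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Restrict a balanced labeling (Lemma~\ref{lem:center}) to $W$ and use $N(u_R)=R$.

(b) The complement of the image of $g$ in $O_n$ has $n-|W|=2|\mathcal R|$ elements, is closed under negation, and does not contain $0$. So it splits into $|\mathcal R|$ pairs $\{t,-t\}$. Put one pair on each $\{u_R,u'_R\}$. The neighborhoods of $u_R$ and $u'_R$ have sum $g(R)=0$, and the neighborhood of $w\in W$ is a union of pairs $\{u_R,u'_R\}$. The labeling is balanced, and Lemma~\ref{lem:center} applies.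
\end{proof}

We build a row system from $\Sigma$ in three stages. Part (b) of the lemma asks for an image closed under negation, so every variable gets a mirror element; the mirror also supplies the coefficient $-1$. Equations have fewer than $2r$ terms in general, so they are filled up with pairs that are forced to have sum $0$. Finally, the size is padded to $|W|=n/2$.

\subsection*{Core sets}
For each variable $w\in V$ take two \emph{core elements} $w$ and $\bar w$. To an equation $\sum_{w\in D^+}w-\sum_{w\in D^-}w=0$ associate the two sets
\[
D=D^+\cup\{\bar w:w\in D^-\},\qquad \bar D=\{\bar w:w\in D^+\}\cup D^- .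
\]
For each term $w$ of the equation, one of $w,\bar w$ lies in $D$ and the other in $\bar D$. So each of $w,\bar w$ lies in exactly $\mathrm{occ}(w)$ of these sets. The \emph{core sets} are the sets $D,\bar D$ of all equations, together with $r-\mathrm{occ}(w)$ copies of the \emph{fill set} $\{w,\bar w\}$ for each variable $w$; here $r-\mathrm{occ}(w)\ge0$ by (A2) and $r\ge3$. Every core element lies in exactly $r$ core sets, and by (A1) every core set has size $2$, $4$ or $6$, which is even and at most $2r$.

Let $\kappa$ be the number of core sets. A core set of size $2h$ needs $r-h$ further pairs to become a row. The sizes of the core sets add up to $2N\cdot r$, so the total number of pairs needed is $r\kappa-rN=r\gamma$, where $\gamma=\kappa-N\ge0$. By (A1) and (A2) there are at most $3N/4$ equations and at most $(r-1)N$ fill sets, so $\kappa\le(r+\frac12)N$ and $\gamma\le rN$.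

\subsection*{Zero gadgets}
We need pairs of new elements that are forced to have sum $0$ and that already lie in $r-1$ rows, so that one more row completes them. A \emph{zero gadget} consists of a set $Z$ of $2r-2$ elements and $r$ pairs $Y_1,\dots,Y_r$ of elements, all disjoint. Its rows are $Z\cup Y_i$ for $1\le i\le r$, and $r-2$ copies of $Y_1\cup\dots\cup Y_r$. All have size $2r$. Elements of $Z$ lie in $r$ rows and elements of $Y_i$ in $1+(r-2)=r-1$ rows. The $Y_i$ are called \emph{zero pairs}.

\begin{lemma}\label{lem:zero}
If $g$ has sum $0$ on all rows of a zero gadget, then $g(Y_i)=0$ for all $i$.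
\end{lemma}

\begin{proof}
The rows $Z\cup Y_i$ give $g(Y_i)=-g(Z)$. Since $r\ge3$, the row $Y_1\cup\dots\cup Y_r$ is present, and it gives $-r\,g(Z)=0$.
\end{proof}

Take $\gamma$ disjoint zero gadgets. They provide exactly the $r\gamma$ pairs needed. Distribute the zero pairs among the core sets, $r-h$ pairs to a core set of size $2h$ and each pair to one core set. The resulting rows are the \emph{core rows}; those that come from fill sets are \emph{fill rows}. The core rows and gadget rows form a row system on $2N+(4r-2)\gamma$ elements, whose row graph has
\[
n_0=4N+(8r-4)\gamma\ \le\ 4N+(8r-4)rN\ \le\ 8r^2N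
\]
vertices.

\subsection*{Padding}
Both $n$ and $n_0$ are multiples of $4$ and $n-n_0\ge4r$, so $\lambda=(n-n_0)/4$ is an integer with $\lambda\ge r$. Add disjoint pairs $X_0,\dots,X_{\lambda-1}$ of new elements and the rows
\[
P_i=X_i\cup X_{i+1}\cup\dots\cup X_{i+r-1}\qquad(0\le i<\lambda,\ \text{indices modulo }\lambda).
\]
Since $\lambda\ge r$, each $P_i$ consists of $r$ different pairs, and each pair lies in $r$ of these rows. Now $|W|=n_0/2+2\lambda=n/2$.

The padding is not yet connected to the rest, and we attach it by one exchange. Let $a$ be a variable with $\mathrm{occ}(a)=1$, as in (A4). It has $r-1\ge2$ fill rows. Let $F$ be one of them and $Y$ one of the $r-1$ zero pairs in $F$. Replace $F$ by $F'=(F\setminus Y)\cup X_0$ and $P_0$ by $P_0'=(P_0\setminus X_0)\cup Y$. Row sizes and the number of rows through each element do not change. This completes the row system $(W,\mathcal R)$, and $G=G(W,\mathcal R)$ is a bipartite $2r$-regular graph on $n$ vertices. All rows other than $F'$ and $P_0'$ are called \emph{intact}. Every variable $w$ with $\mathrm{occ}(w)\le2$ has an intact fill row: $a$ has a second fill row, and any other such $w$ has $r-\mathrm{occ}(w)\ge1$ fill rows, none of them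 changed.

\begin{lemma}\label{lem:connected}
The graph $G$ is connected.
\end{lemma}

\begin{proof}
Two elements of a row $R$ have the common neighbor $u_R$, and $u_R,u'_R$ are adjacent to the elements of $R$. So it suffices to show that all elements of $W$ lie in the component $Q$ of $a$.

\emph{Core elements.} We show $x,\bar x\in Q$ by induction on the distance from $x$ to $a$ in the connected graph of (A5). The elements $a,\bar a$ share the row $F'$. If $x$ shares an equation with a variable $z$ such that $z,\bar z\in Q$, then each of $x,\bar x$ lies in one of the sets $D,\bar D$ of that equation, and each of these sets contains $z$ or $\bar z$.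

\emph{Gadgets.} The elements of a gadget lie in one component, because the rows $Z\cup Y_i$ cover the gadget and share $Z\neq\emptyset$. Only one zero pair was moved by the exchange, so one of the $r\ge3$ zero pairs of the gadget still lies in a row with a core element.

\emph{Padding.} For $1\le i<\lambda-1$ the rows $P_i$ and $P_{i+1}$ share $X_{i+1}$. The rows $P_1,\dots,P_{\lambda-1}$ cover all padding pairs, as $X_i\subseteq P_i$ and $X_0\subseteq P_{\lambda-1}$. Finally, $X_0$ lies in $F'$ together with $a$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:graph}]
The graph $G$ has the stated structure and is built in time polynomial in $n$.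

(a) Let $g\colon W\to O_n$ be as in Lemma~\ref{lem:row}(a). The gadget rows are intact, so all zero pairs have sum $0$ by Lemma~\ref{lem:zero}. An intact core row is a core set together with zero pairs, so its core set has sum $0$. Hence $g(D)=0$ for every equation, and $g(\bar w)=-g(w)$ for every $w$ with $\mathrm{occ}(w)\le2$. By (A3) the latter holds for every $w\in D^-$, so
\[
0=g(D)=\sum_{w\in D^+}g(w)+\sum_{w\in D^-}g(\bar w)=\sum_{w\in D^+}g(w)-\sum_{w\in D^-}g(w).
\]
The restriction of $g$ to $V$ is an injective solution. (For $r=3$ a variable with three occurrences has no fill row, and nothing is claimed about its mirror; this is the reason for (A3).)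

(b) Let $\varphi$ be a strongly injective solution. Put $g(w)=\varphi(w)$ and $g(\bar w)=-\varphi(w)$. Strong injectivity makes these $2N$ values pairwise distinct. The unused part of $O_n$ splits into $n/2-N$ pairs $\{t,-t\}$. The remaining elements of $W$ are partitioned into pairs: the zero pairs, the padding pairs, and $r-1$ pairs from each set $Z$. There are $n/4-N$ of them, so each can be given its own pair $\{t,-t\}$. Then $g$ is injective and its image is closed under negation. For an equation, $g(D)=0$ because $\varphi$ is a solution, and $g(\bar D)=-g(D)=0$; a fill set has sum $0$ as well. Every row, including $F'$ and $P_0'$, is a union of at most one core set and pairs of sum $0$. Lemma~\ref{lem:row}(b) shows that $G$ is fair.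
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

An instance of 3SAT is a conjunction of $\nu$ clauses $\ell_1\vee\ell_2\vee\ell_3$, where the literals $\ell_i$ are taken from $\mu$ Boolean variables and their negations; a shorter clause is brought to this form by repeating a literal. Deciding satisfiability is NP-complete. The \emph{Exponential Time Hypothesis} (ETH) states that for some $\delta>0$ no algorithm solves 3SAT in time $2^{\delta\mu}$ times a polynomial in the input size. By the Sparsification Lemma of Impagliazzo, Paturi and Zane \cite{IPZ}, ETH implies that 3SAT has no algorithm running in time $2^{o(\mu+\nu)}$.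

The hardness of \textsc{One-in-Three} is classical \cite{Schaefer}. We include a proof because the linear size of the reduction is needed for the ETH bound.

\begin{lemma}\label{lem:p13}
There is a polynomial-time reduction from 3SAT to \textsc{One-in-Three} that maps an instance with $\mu$ variables and $\nu$ clauses to an instance with $s=2\mu+4\nu+2$ variables and $m=\mu+3\nu+1$ clauses.
\end{lemma}

\begin{proof}
We write $1$ for true and $0$ for false. Take variables $z_0,z_1$ and the clause $\langle z_0,z_0,z_1\rangle$. If $z_0=1$, two positions are true; so $z_0=0$ and $z_1=1$. For each variable $x$ of the 3SAT instance take $x^+,x^-$ and the clause $\langle x^+,x^-,z_0\rangle$, which forces $x^-=1-x^+$. Every literal $\ell$ and its negation $\neg\ell$ are now represented by variables, which we denote by the same symbols. For each clause $\ell_1\vee\ell_2\vee\ell_3$ take new variables $y_1,\dots,y_4$ and the clauses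
\[
\langle\neg\ell_1,y_1,y_2\rangle,\qquad\langle y_2,\ell_2,y_3\rangle,\qquad\langle y_3,y_4,\neg\ell_3\rangle .
\]
If $\ell_1=\ell_2=\ell_3=0$, the first and third clauses force $y_2=y_3=0$, and the second clause fails. Otherwise choose $(y_1,y_2,y_3,y_4)$ as follows.
\begin{itemize}
\item If $\ell_2=1$, take $(\ell_1,0,0,\ell_3)$. The clauses read $\langle\neg\ell_1,\ell_1,0\rangle$, $\langle0,1,0\rangle$, $\langle0,\ell_3,\neg\ell_3\rangle$.
\item If $\ell_2=0$ and $\ell_1=1$, take $(0,1,0,\ell_3)$. The clauses read $\langle0,0,1\rangle$, $\langle1,0,0\rangle$, $\langle0,\ell_3,\neg\ell_3\rangle$.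
\item If $\ell_1=\ell_2=0$ and $\ell_3=1$, take $(0,0,1,0)$. The clauses read $\langle1,0,0\rangle$, $\langle0,0,1\rangle$, $\langle1,0,0\rangle$.
\end{itemize}
In each case every clause has exactly one true position.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong} and of Theorem~\ref{thm:regular}(iii)]
The problem is in NP: given $f$, compute the $n$ neighborhood sums and check that they are equal and positive. The value $k=r(n+1)$ is Lemma~\ref{lem:constant} with $d=2r$.

Fix $r\ge3$ and let $\Phi$ be an instance of \textsc{One-in-Three} with $s,m\ge1$. Write $N(\tau)=6\tau+8+14s+20m$, and let $\tau$ be the least even integer with $\tau\ge4$ and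
\begin{equation}\label{eq:tau}
2^{\tau+1}\ \ge\ 8r^2N(\tau)+4r .
\end{equation}
It exists because the left side grows exponentially in $\tau$ and the right side linearly. Put $n=2^{\tau+1}$, let $\Sigma$ be the system of Proposition~\ref{prop:system}, and let $G$ be the graph of Proposition~\ref{prop:graph}, which applies by \eqref{eq:tau}. If $G$ is fair, then $\Sigma$ has an injective solution in $O_n$, so $\Phi$ is satisfiable. If $\Phi$ is satisfiable, then $\Sigma$ has a strongly injective solution in $O_n$, since $n\ge8N(\tau)$ by \eqref{eq:tau}, so $G$ is fair.

We bound $n$. For $\tau=4$ the left side of \eqref{eq:tau} is $32$ and the right side is larger, so $\tau\ge6$ and \eqref{eq:tau} fails for $\tau-2$. Hence $2^{\tau-1}<8r^2N(\tau-2)+4r\le8r^2N(\tau)+4r$, and with $\tau<\log_2n$,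
\[
n=4\cdot2^{\tau-1}<192r^2\log_2n+32r^2(8+14s+20m)+16r .
\]
Let $n_r$ be such that $192r^2\log_2x\le x/2$ for all $x\ge n_r$. Then $n<n_r$ or $n<64r^2(8+14s+20m)+32r$. So $n\le c_r(s+m)$ for a constant $c_r$, and $\tau$, $\Sigma$ and $G$ are computed in polynomial time. Together with Lemma~\ref{lem:p13}, this is a polynomial-time reduction from 3SAT to fairness of connected bipartite $2r$-regular graphs, with $n\le c'_r(\mu+\nu)$ for a constant $c'_r$ whenever $\mu+\nu\ge1$. This proves NP-completeness on this class, and hence Theorem~\ref{thm:main} and Theorem~\ref{thm:regular}(iii).

Suppose that an algorithm decides fairness on this class in time $2^{h(n)}$ with $h(n)=o(n)$. For every $\varepsilon>0$ there is a constant $b_\varepsilon$ with $h(n)\le\varepsilon n+b_\varepsilon\le\varepsilon c'_r(\mu+\nu)+b_\varepsilon$. Composing with the reduction solves 3SAT in time $2^{o(\mu+\nu)}$, which contradicts ETH.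
\end{proof}

\begin{remark}\label{rem:r2}
The hypothesis $r\ge3$ enters at three places, and each fails for $r=2$, that is, for degree $4$. A row has $2r=4$ elements and holds only two cables, so the additions (J2), (J4)--(J10) do not fit. A core element lies in only two rows, so an inner cable of a chain has no occurrence left for a junction equation. And the zero gadget has $r-2=0$ rows $Y_1\cup Y_2$, so its rows give only $g(Y_1)=g(Y_2)=-g(Z)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GZ}
Siddharth Gupta and Meirav Zehavi,
\emph{Multivariate Analysis of Scheduling Fair Competitions},
arXiv:2102.03857 (2021).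

\bibitem{IPZ}
Impagliazzo, Paturi, Zane,
\emph{J. Comput. Syst. Sci.} 63 (2001).

\bibitem{Schaefer}
Schaefer, 1978.

\end{thebibliography}
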